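# A $P$-minimal field with no $P$-minimal expansion that has definable Skolem functions

## 1. Following an exponential to finite precision

Fix a prime $p$ and let $v$ be the $p$-adic valuation on $\mathbb Q_p$, with $v(p)=1$. We work in the ring language $\mathcal L_{\rm ring}=(+,-,\cdot,0,1)$. A set is *definable* in a structure if a formula with parameters defines it. A subset of $K^n$, for a field $K$, is *semialgebraic* if it is $\mathcal L_{\rm ring}$-definable. The ring $\mathbb Z_p$ is semialgebraic in $\mathbb Q_p$: an element $x$ lies in $\mathbb Z_p$ if and only if $1+p^3x^4$ is a square. Indeed, if $x\in\mathbb Z_p$ then $1+p^3x^4$ is a square by Hensel's lemma (for $p=2$ it is $\equiv1$ mod $8$), and if $v(x)\le-1$ then $v(1+p^3x^4)=3+4v(x)$ is odd. So conditions such as $v(x)\ge v(y)$ are semialgebraic.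

We begin with a choice problem that is easy. Consider
$$f(x)=\sum_{i\ge0}\frac{p^{2i}}{i!}\,x^i .\tag{1}$$
For $i\ge1$, Legendre's formula $v(i!)=(i-s(i))/(p-1)$, where $s(i)\ge1$ is the digit sum of $i$ in base $p$, gives $v(i!)\le i-1$. So $v(p^{2i}/i!)\ge i$ for all $i$. The coefficients of $f$ lie in $\mathbb Z_p$ and tend to $0$, and since $x^i-y^i\in(x-y)\mathbb Z_p$,
$$f:\mathbb Z_p\to\mathbb Z_p,\qquad f(x)-f(y)\in(x-y)\mathbb Z_p .\tag{2}$$
For $n\ge0$ put
$$B^{(n)}=\{(x,y)\in\mathbb Z_p^2:\ v(y-f(x))\ge n\}.$$
A *section* of a relation $B\subseteq\mathcal O^2$ over $\mathcal O$ is a function $g$ on $\mathcal O$ with $(x,g(x))\in B$ for all $x\in\mathcal O$. Can we choose a section of $B^{(n)}$ definably?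

**Proposition 1.1.** For every $n$ the relation $B^{(n)}$ is semialgebraic, and the polynomial $f_n(x)=\sum_{i<n}\frac{p^{2i}}{i!}x^i$ is a section of it.

*Proof.* For $x\in\mathbb Z_p$ the terms of $f(x)$ with $i\ge n$ have valuation at least $n$. So $v(f(x)-f_n(x))\ge n$. Hence $f_n$ is a section, and $B^{(n)}=\{(x,y)\in\mathbb Z_p^2: v(y-f_n(x))\ge n\}$ is semialgebraic. $\square$

For $p=3$ and $n=4$: the terms with $i=2,3$ have valuations $4$ and $5$, and later ones have valuation at least $i\ge4$. So $B^{(4)}$ is the set of $(x,y)\in\mathbb Z_3^2$ with $y\equiv1+9x$ mod $81$, and the line $y=1+9x$ is a section.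

How complicated must a section be? Let us test lines by hand. Suppose $P=c_{00}+c_{10}X+c_{01}Y$ is nonzero and has a zero $(x,y)\in B^{(n)}$ above every $x\in\mathbb Z_p$. Scale so that the coefficients are in $\mathbb Z_p$ and one of them is a unit. Then $P(x,f(x))\in p^n\mathbb Z_p$ for all $x$. Write $e=f(1)$, so that $f(0)=1$, $f(2)=e^2$. In $e-1=\sum_{i\ge1}p^{2i}/i!$ the first term has valuation $2$ and the others have valuation at least $2i-(i-1)=i+1\ge3$, so $v(e-1)=2$. The second difference of $P(x,f(x))$ at $0,1,2$ is $c_{01}(e-1)^2\in p^n\mathbb Z_p$, so $v(c_{01})\ge n-4$. The first difference $c_{10}+c_{01}(e-1)\in p^n\mathbb Z_p$ and the value $c_{00}+c_{01}\in p^n\mathbb Z_p$ give $v(c_{10}),v(c_{00})\ge n-4$. As one coefficient is a unit, $n\le4$. So lines work for $p=3$, $n=4$, and never for $n\ge5$. The same happens in every degree, because $f$ is transcendental.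

**Lemma 1.2.** The power series $f=\exp(p^2X)\in\mathbb Q_p[[X]]$ is transcendental over $\mathbb Q_p(X)$.

*Proof.* Otherwise let $Y^d+\sum_{i<d}a_iY^i$ be its minimal polynomial over $\mathbb Q_p(X)$. Since $f\ne0$, we have $a_0\ne0$. Differentiate the relation $f^d+\sum_{i<d} a_if^i=0$, using $f'=p^2f$, and subtract $dp^2$ times the relation:
$$\sum_{i<d}\bigl(a_i'+(i-d)p^2a_i\bigr)f^i=0 .$$
By minimality of $d$ all coefficients vanish; in particular $a_0'=dp^2a_0$. Write $a_0=r/s$ with polynomials $r,s\neq 0$. Then $a_0'/a_0=(r's-rs')/(rs)$ is $0$ or has numerator of smaller degree than its denominator, so it is not the nonzero constant $dp^2$. $\square$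

**Proposition 1.3.** Fix $d$. There are only finitely many $n$ for which some nonzero $P\in\mathbb Q_p[X,Y]$ of degree at most $d$ has the property that for every $x\in\mathbb Z_p$ there is $y$ with $(x,y)\in B^{(n)}$ and $P(x,y)=0$.

*Proof.* Suppose there are infinitely many such $n$, and for each of them take a witness $P_n=\sum_{i+j\le d}c^{(n)}_{ij}X^iY^j$, scaled so that $\max|c^{(n)}_{ij}|=1$. Given $x\in\mathbb Z_p$, take $y\in\mathbb Z_p$ with $y\equiv f(x)$ mod $p^n$ and $P_n(x,y)=0$. As $P_n$ has coefficients in $\mathbb Z_p$, we get $P_n(x,f(x))\in p^n\mathbb Z_p$. By compactness of $\mathbb Z_p$, a subsequence of $(P_n)$ converges coefficientwise to some $P_\infty$ whose coefficients have maximal absolute value $1$. Then $P_\infty(x,f(x))=0$ for all $x\in\mathbb Z_p$.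

The power series $F=P_\infty(X,f(X))$ has coefficients in $\mathbb Z_p$ tending to $0$, and its value at $x\in\mathbb Z_p$ is $P_\infty(x,f(x))=0$. Suppose $F=a_mX^m+a_{m+1}X^{m+1}+\cdots$ with $a_m\ne0$. Take $x\ne0$ with $v(x)>v(a_m)$. For $i\ge1$,
$$v(a_mx^m)=v(a_m)+mv(x)<(m+1)v(x)\le v(a_{m+i}x^{m+i}),$$
so $F(x)\ne0$, a contradiction. Hence $F=0$ in $\mathbb Q_p[[X]]$ with $P_\infty\ne0$, contradicting Lemma 1.2. $\square$

At each finite precision the choice is made by a polynomial, but no bound on the degree works for all precisions. What changes when the precision $n$ is replaced by an infinite one, so that no polynomial will do? Then a section, if there is one, must be a new function. The question of this lecture is whether such a function can always be added without spoiling the tameness of the structure. We now say what tameness means.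

## 2. $P$-minimal fields and definable choice

**Definition 2.1.** A *$p$-adically closed field* is a field elementarily equivalent, in $\mathcal L_{\rm ring}$, to a finite extension of $\mathbb Q_p$. Let $K$ be one and let $\mathcal L\supseteq\mathcal L_{\rm ring}$. The structure $(K,\mathcal L)$ is *$P$-minimal*, and is then called a *$P$-minimal field*, if for every $(K',\mathcal L)\equiv(K,\mathcal L)$, every $\mathcal L$-definable subset of $K'$ (one variable!) is $\mathcal L_{\rm ring}$-definable.

The ring $\mathbb Q_p$ is $P$-minimal for trivial reasons. The structure $(\mathbb Q_p,p^{\mathbb Z})$, with a predicate for the powers of $p$, is not $P$-minimal: the set $p^{\mathbb Z}$ is infinite and contains no ball, so by (P1) below it is not semialgebraic. Our main example of a $P$-minimal field that is not just a ring is the subanalytic structure $(\mathbb Q_p,\mathcal L_{an})$. Among the symbols of $\mathcal L_{an}$ are the functions $\mathbb Z_p^m\to\mathbb Q_p$ given by power series with coefficients tending to $0$, extended by $0$. By van den Dries–Haskell–Macpherson (*One-dimensional p-adic subanalytic sets*, J. London Math. Soc. 59 (1999)),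 $\mathrm{Th}(\mathbb Q_p,\mathcal L_{an})$ is $P$-minimal: in each of its models every definable subset of the field is semialgebraic.

**Definition 2.2.** $(K,\mathcal L)$ *has definable Skolem functions* if for every definable $X\subseteq K^{n+m}$, with $\pi$ the projection to the first $n$ coordinates, there is a definable $f:\pi(X)\to K^m$ with $(x,f(x))\in X$ for all $x\in\pi(X)$.

By van den Dries (JSL 49 (1984)), the ring structure of a $p$-adically closed field has definable Skolem functions. So in the situation of Proposition 1.1 everything can be chosen: all definable sets of $(\mathbb Q_p,B^{(n)})$ are semialgebraic.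

There are $P$-minimal fields without definable Skolem functions. An example is a certain non-standard $p$-adically closed field $(K,\mathcal L_A)$, with $\mathcal L_A$ between the semialgebraic and the subanalytic language; its subanalytic expansion $(K,\mathcal L_{an})$ is $P$-minimal and does have definable Skolem functions. The following question is from Pablo Cubides Kovacsics and Kien Huu Nguyen, "An example of a $P$-minimal structure without definable Skolem functions", arXiv:1605.00945 (2016): *does every $P$-minimal field have an expansion with definable Skolem functions, where the expansion is required to be $P$-minimal itself?* Without the requirement one could add Skolem functions for all formulas.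

The answer is no, in ZFC. Here are the results. Write $\mathcal O_K$ for the valuation ring of a field $K\equiv\mathbb Q_p$.

**Theorem A.** There are a field $\mathbb K\equiv\mathbb Q_p$ and a binary relation $B\subseteq\mathcal O_{\mathbb K}^2$ such that $(\mathbb K,\mathcal L_{\rm ring}\cup\{B\})$ is $P$-minimal, every fibre $B_x=\{y:(x,y)\in B\}$ with $x\in\mathcal O_{\mathbb K}$ is nonempty, and no $P$-minimal expansion of $(\mathbb K,\mathcal L_{\rm ring}\cup\{B\})$ contains a definable function $g:\mathcal O_{\mathbb K}\to\mathbb K$ with $g(x)\in B_x$ for all $x$. In particular, no $P$-minimal expansion of it has definable Skolem functions.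

**Theorem B.** The field $\mathbb K$ of Theorem A satisfies:

1. In every $P$-minimal expansion of the ring $\mathbb K$, every definable function $g:X\to\mathbb K$, $X\subseteq\mathbb K$, is semialgebraic.
2. In every $P$-minimal expansion of the ring $\mathbb K$ with definable Skolem functions, every definable subset of every $\mathbb K^n$ is semialgebraic.

So a $P$-minimal expansion of the ring $\mathbb K$ has a $P$-minimal expansion with definable Skolem functions if and only if all its definable sets are semialgebraic. The structure $(\mathbb K,B)$ is $P$-minimal, and $B$ is not semialgebraic.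

**Corollary C.** Having a $P$-minimal expansion with definable Skolem functions is not invariant under elementary equivalence.

**Standard facts.** Let $K\equiv\mathbb Q_p$. We write $v$ for its $p$-adic valuation and $\mathcal O$ or $\mathcal O_K$ for its valuation ring, defined by a fixed ring formula such as the one in Section 1. The value group is a $\mathbb Z$-group with least positive element $1=v(p)$, and $\mathcal O/p\mathcal O$ has $p$ elements. A *ball* is a set $c+u\mathcal O$ with $u\neq0$; two balls that meet are nested. Topological words refer to the topology with the balls as basis. We use three facts (Macintyre, JSL 1976; Prestel–Roquette, LNM 1050).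

* **(P1)** An infinite semialgebraic subset of $K$ contains a ball.
* **(P2)** If $S\subseteq K^\times$ is semialgebraic and $v(S)$ is nonempty and bounded above, then $v(S)$ has a maximum. (For each formula this is a first-order statement, and it is true in $\mathbb Q_p$, where the value group is $\mathbb Z$.)
* **(P3)** $\mathrm{Th}(\mathbb Q_p)$ is model complete in $\mathcal L_{\rm ring}$.

By (P1), in a $P$-minimal $(K,\mathcal L)$ with $K\equiv\mathbb Q_p$ a definable subset of $K$ is infinite if and only if it contains a ball. This has two uses. "Infinite" is first-order expressible, uniformly in definable families. And for definable $X\subseteq K$ the set $X\setminus{\rm int}(X)$ is finite, since a ball inside it would be an open subset of $X$, hence contained in ${\rm int}(X)$.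

## 3. Infinite precision: a relation with no algebraic section

We now build the structure with infinite precision. First, reducts of $P$-minimal structures are $P$-minimal.

**Lemma 3.1.** Let $(K,\mathcal L)$ be $P$-minimal and let $\mathcal L_0\supseteq\mathcal L_{\rm ring}$ be a language on $K$ whose symbols are interpreted by $\mathcal L$-definable sets and functions (parameters allowed). Then $(K,\mathcal L_0)$, and hence every structure elementarily equivalent to it, is $P$-minimal.

*Proof.* Adding to $\mathcal L$ constants for elements of $K$ and symbols for definable sets and functions does not change the definable sets in $K$ or in any elementarily equivalent structure, so it preserves $P$-minimality. Hence we may assume $\mathcal L_0\subseteq\mathcal L$. Let $(K',\mathcal L_0)\equiv(K,\mathcal L_0)$. The theory $\mathrm{Th}_{\mathcal L}(K)$ together with the elementary $\mathcal L_0$-diagram of $K'$ is consistent: a finite part of the diagram is a formula $\theta(a)$ with $K'\models\exists x\,\theta(x)$, so $K\models\exists x\,\theta(x)$. So there is $(K'',\mathcal L)\equiv(K,\mathcal L)$ with $K'\preceq_{\mathcal L_0}K''$. Let $X=\varphi(K',a)$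 be an $\mathcal L_0$-definable subset of $K'$. By $P$-minimality of $(K,\mathcal L)$ we have $\varphi(K'',a)=\psi(K'',b)$ for some ring formula $\psi$ and tuple $b$ in $K''$. The $\mathcal L_0$-statement $\exists z\forall x(\varphi(x,a)\leftrightarrow\psi(x,z))$ holds in $K''$, hence in $K'$, and so $X$ is semialgebraic. $\square$

Let $\mathcal L_0=\mathcal L_{\rm ring}\cup\{B\}$, let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$, and put
$$(K_1,B_1)=\prod_n(\mathbb Q_p,B^{(n)})/\mathcal U,\qquad c=[p^n]_n\in K_1 .$$
The field $K_1$ is an ultrapower of $\mathbb Q_p$, so it also carries the structure $(K_1,\mathcal L_{an})\equiv(\mathbb Q_p,\mathcal L_{an})$, in which $f$ is interpreted as a function $\mathcal O\to\mathcal O$ with $f(x)-f(y)\in(x-y)\mathcal O$. By Łoś,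
$$B_1=\{(x,y)\in\mathcal O^2:\ y-f(x)\in c\,\mathcal O\}.\tag{3}$$
So $B_1$ is definable in the $P$-minimal structure $(K_1,\mathcal L_{an})$ with parameter $c$, and Lemma 3.1 gives:

**(4)** Every $(K,B)\equiv(K_1,B_1)$ is $P$-minimal.

For each $d$ let $\sigma_d$ be the $\mathcal L_0$-sentence
$$\exists(c_{ij})_{i+j\le d}\ \text{not all }0\ \ \forall x\in\mathcal O\ \exists y\ \Bigl(B(x,y)\wedge\sum c_{ij}x^iy^j=0\Bigr).$$
By Proposition 1.3, $\sigma_d$ holds in $(\mathbb Q_p,B^{(n)})$ for only finitely many $n$. As $\mathcal U$ is nonprincipal, $\sigma_d$ fails in $(K_1,B_1)$ by Łoś. So: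

**(5)** If $(K,B)\equiv(K_1,B_1)$, no nonzero $P\in K[X,Y]$ has a zero $(x,y)\in B$ above every $x\in\mathcal O_K$.

**The structure $(K_1,B_1)$ itself does not help.** It has no algebraic section, by (5). But by (3) the function $f$ is a section of $B_1$, and it is definable in the $P$-minimal expansion $(K_1,\mathcal L_{an})$. So we must pass to another model $(K,B)\equiv(K_1,B_1)$, chosen so that nothing like $f$ survives.

**What a sensible person tries next.** Build $K$ inside a large field $N$, by transfinite recursion of length $\mu=|K|$, killing one function $g$ at each step: put some $x$ into $K$ and decide that $g(x)$ stays out of $K$ forever. Two things go wrong.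

* *Algebraic values cannot be kept out.* If $K\preceq_{\rm ring}N$ then $K$ is relatively algebraically closed in $N$, because the finite number of roots of a nonzero polynomial over $K$ is the same in $K$ and in $N$. By (5) this is harmless: we may let algebraic functions live.
* *There are too many functions.* A set of size $\mu$ has $\mu^\mu=2^\mu>\mu$ functions to itself, and we have $\mu$ steps. Also, while $K$ is being built, a function $g:\mathcal O_K\to K$ does not exist yet, so it is not clear what "$g(x)$" means for a new point $x$.

**The way past.** We need to kill only functions definable in *some* $P$-minimal structure. Such a function is continuous at all but finitely many points (Lemma 4.2). So on a dense subset $D$ it already contains almost all its information, and its value at a new point $x$ is the limit of its values on $D$, computed in $N$. If $|D|\le\lambda$ and $\mu^\lambda=\mu$, there are only $\mu$ functions $D\to N$, so $\mu$ steps suffice. To let this work we need two things: a large field with a small dense subfield $D$, and freedom to add points to $D$ without leaving the class of models of $\mathrm{Th}(K_1,B_1)$. The second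 is possible because $B_1$ is the pullback of a relation on the residue field of a coarser valuation (Section 5). The target is:

> For every $P$-minimal expansion of the ring $\mathbb K$ and every definable $g:X\to\mathbb K$ with $X\subseteq\mathbb K$, there is a nonzero $P\in\mathbb K[X,Y]$ with $P(x,g(x))=0$ on $X$.

With (5), this kills all sections at once.

## 4. Functions of one variable in a $P$-minimal field

In this section $(K,\mathcal L)$ is $P$-minimal, $K\equiv\mathbb Q_p$, and "definable" means $\mathcal L$-definable. The purpose is to show two things: definable functions are continuous up to finitely many points, and locally constant definable functions have finite image.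

**Lemma 4.1.** Let $(S_e)_{e\in E}$ be a definable family of finite subsets of $K$. Then there is $N_0$ with $|S_e|\le N_0$ for all $e$. If moreover the $S_e$ form a chain under inclusion, then $\bigcup_eS_e$ is finite.

*Proof.* "No $S_e$ contains a ball" is first-order and true in $K$, so it holds in every elementary extension. There each $S_e$ is semialgebraic and contains no ball, so it is finite by (P1). If $|S_e|$ were unbounded in $K$, compactness would give an infinite $S_e$ in some elementary extension. So there is a bound $N_0$. For a chain, $N_0+1$ distinct points of the union would lie in one $S_e$. $\square$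

We use it in this form: *if the union of a definable chain of subsets of $K$ is infinite, then some member is infinite, hence contains a ball.*

**Lemma 4.2 (continuity).** Let $X$ be a ball and $g:X\to K$ definable. Then $g$ is continuous at all but finitely many points of $X$.

*Proof.* For $e\in K^\times$ let $S_e$ be the set of $x\in X$ such that for every $\delta\ne0$ there is $x'\in X$ with $x'-x\in\delta\mathcal O$ and $g(x')-g(x)\notin e\mathcal O$. The $S_e$ grow with $v(e)$, so they form a definable chain, and their union is the set of discontinuities of $g$. Suppose this set is infinite. By Lemma 4.1 some $S_e$ contains a ball $U_1$.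

We look for a smaller ball on which $g$ varies by less than $e$. If $g|_{U_1}$ has an infinite fibre, this fibre contains a ball $U_2$, and $g$ is constant on it. Otherwise all fibres of $g|_{U_1}$ are finite, so $g(U_1)$ is infinite and contains a ball, which we shrink to $V'=y_0+e'\mathcal O$ with $e'\in e\mathcal O$. Since $V'\subseteq g(U_1)$ is infinite, $U_1\cap g^{-1}(V')$ is infinite and contains a ball $U_2$. In both cases $g(x')-g(x)\in e\mathcal O$ for all $x,x'\in U_2$. Take $x\in U_2$ and $\delta\neq 0$ with $x+\delta\mathcal O\subseteq U_2$. This contradicts $x\in S_e$. $\square$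

**Lemma 4.3.** Let $X\subseteq K$ be open and definable, and $h:X\to K$ definable and locally constant. Then $h(X)$ is finite.

What this forbids: in $K_1$, with $c$ as above, there are infinitely many cosets of $c\mathcal O$ in $\mathcal O$. A function $\mathcal O\to\mathcal O$ that picks one representative in each coset is locally constant with infinite image. So it is not definable in any $P$-minimal structure on $K_1$.

*Proof.* *Make the local constancy uniform.* For $0\ne\varepsilon\in\mathcal O$ let $X_\varepsilon$ be the set of $x\in X\cap\varepsilon^{-1}\mathcal O$ such that $x+\varepsilon\mathcal O\subseteq X$ and $h$ is constant on $x+\varepsilon\mathcal O$. Since $\varepsilon\mathcal O\subseteq\varepsilon^{-1}\mathcal O$, the set $X_\varepsilon$ is a union of cosets of $\varepsilon\mathcal O$. The $X_\varepsilon$ increase with $v(\varepsilon)$ and have union $X$. So the sets $h(X_\varepsilon)$ form a definable chain with union $h(X)$. Suppose $h(X)$ is infinite. By Lemma 4.1 we can fix $\varepsilon$ with $h(X_\varepsilon)$ infinite.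

*Look at the radii at which the image is infinite.* Put
$$S=\{u:\ -v(\varepsilon)\le v(u)\le v(\varepsilon),\ \exists c:\ h(X_\varepsilon\cap(c+u\mathcal O))\text{ is infinite}\},\qquad J=v(S).$$
"Infinite" is equivalent to "contains a ball", so $S$ is definable, hence semialgebraic, and membership of $u$ in $S$ depends only on $v(u)$. We have $-v(\varepsilon)\in J$, by taking $c=0$ and $u=\varepsilon^{-1}$. And $v(\varepsilon)\notin J$, because $X_\varepsilon\cap(c+\varepsilon\mathcal O)$ is empty or a coset on which $h$ is constant.

*$J$ has no maximum.* Let $j=v(u)\in J$, with $c$ as in the definition. Then $j<v(\varepsilon)$, so $j+1\le v(\varepsilon)$. The ball $c+u\mathcal O$ is the union of the $p$ balls $c+iu+pu\mathcal O$, $0\le i<p$. One of them has infinite image, so $j+1\in J$. Hence $J$ is nonempty, bounded above and without maximum, which contradicts (P2). $\square$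

## 5. The relation lives in a residue field

**Coarsening.** The purpose here is to see that $B_1$ depends only on residues for a coarser valuation. Let $\Gamma_1=v(K_1^\times)$ and let $\Delta$ be the convex subgroup generated by $v(c)$. It contains $\mathbb Z$, since $v(c)=[n]_n$ exceeds every integer. It is proper, since $v([p^{n^2}]_n)=[n^2]_n$ exceeds every multiple $m[n]_n$ with $m\in\mathbb Z$. Let $w:K_1\to(\Gamma_1/\Delta)\cup\{\infty\}$ be the coarsened valuation, $R$ its ring, $\mathfrak m$ its maximal ideal, $k=R/\mathfrak m$. For example $w(p)=w(c)=0$, while $w([p^{n^2}]_n)>0$. We have: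

* $w$ is henselian, as a coarsening of a henselian valuation, and nontrivial.
* $k$ has characteristic $0$, as $p\notin\mathfrak m$.
* $\Gamma_1/\Delta$ is divisible: $\Gamma_1$ is a $\mathbb Z$-group, so each $\gamma\in\Gamma_1$ and $n\ge1$ admit $\gamma=n\gamma'+r$ with $0\le r<n$ an integer, and $r\in\Delta$.
* $\mathfrak m\subseteq c\mathcal O\subseteq\mathcal O\subseteq R$: an element of $\mathfrak m$ has $v$-value above all of $\Delta$, in particular above $v(c)$.
* $|k|\le|K_1|\le2^{\aleph_0}$.

If $(x,y)\in B_1$ and $s,t\in c\mathcal O$, then
$$(y+t)-f(x+s)=(y-f(x))+t-(f(x+s)-f(x))\in c\mathcal O,$$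
because $f(x+s)-f(x)\in s\mathcal O$. So $B_1$ is invariant under translations by $c\mathcal O\times c\mathcal O\supseteq\mathfrak m\times\mathfrak m$, and $B_1\subseteq\mathcal O^2\subseteq R^2$. Hence $B_1$ is the preimage in $R^2$ of a relation $b\subseteq k^2$.

**Transfer.** The purpose now is to produce many models of $\mathrm{Th}(K_1,B_1)$. Consider three-sorted structures
$$M=(K,\,k_K,\,\Gamma_K\cup\{\infty\};\ w,\ {\rm res},\ b_K)$$
with the field structure on $K$ and $k_K$ and the ordered group structure on $\Gamma_K$, where $w$ is a henselian valuation of $K$ onto $\Gamma_K\cup\{\infty\}$ with residue characteristic $0$, ${\rm res}:R_K\to k_K$ is the residue map (set to $0$ outside $R_K$, so that it is total), and $b_K\subseteq k_K^2$. Such a structure determines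
$$B_K=\{(x,y)\in R_K^2:\ b_K({\rm res}\,x,{\rm res}\,y)\}.$$

**Proposition 5.1.** Let $M,M^*$ be two such structures with $\Gamma_K,\Gamma_{K^*}$ divisible and nontrivial. If $(k_K,b_K)\equiv(k_{K^*},b_{K^*})$, then $M\equiv M^*$.

*Proof.*

**Step 1: angular components.** We want a map ${\rm ac}:K\to k_K$ with ${\rm ac}(0)=0$ that is multiplicative on $K^\times$, with values in $k_K^\times$ there, and agrees with ${\rm res}$ on $R_K^\times$. Passing to elementary extensions, we may assume that $M$ and $M^*$ are $\aleph_1$-saturated. Then $\Gamma_K$ is still a divisible ordered group, so it is a $\mathbb Q$-vector space. Choose a basis $(\gamma_i)_{i\in I}$. For each $i$ we claim that there is a sequence $(x_{i,n})_{n\ge0}$ in $K^\times$ with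
$$w(x_{i,n})=\gamma_i/n!,\qquad x_{i,n+1}^{\,n+1}=x_{i,n}\qquad(n\ge0).$$
These are countably many conditions over countably many parameters. Those that involve only $x_{i,0},\dots,x_{i,m}$ are satisfied by any $x_{i,m}$ with $w(x_{i,m})=\gamma_i/m!$ and $x_{i,l}=x_{i,m}^{m!/l!}$ for $l<m$. So $\aleph_1$-saturation gives the sequence. Now $a/n!\mapsto x_{i,n}^{a}$ is a well-defined homomorphism $s_i:\mathbb Q\to K^\times$, since $a/n!=a(n+1)/(n+1)!$ and $x_{i,n+1}^{a(n+1)}=x_{i,n}^a$; and $w(s_i(q))=q\gamma_i$. Put $s(\sum q_i\gamma_i)=\prod s_i(q_i)$. This is a homomorphism $s:\Gamma_K\to K^\times$ with $w\circ s={\rm id}$. Then ${\rm ac}(x)={\rm res}(x/s(w(x)))$ for $x\ne0$, and ${\rm ac}(0)=0$, is as required. The same applies to $M^*$.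

The map ${\rm res}$ can be expressed without field quantifiers from $w$ and ${\rm ac}$: ${\rm res}(x)={\rm ac}(x)$ if $w(x)=0$, and ${\rm res}(x)=0$ otherwise. So we may replace ${\rm res}$ by ${\rm ac}$ in the language.

**Step 2: eliminating field quantifiers.** By Pas (J. reine angew. Math. 399 (1989), Thm 4.1), in the three-sorted language with $w$ and ${\rm ac}$, but without $b$, every formula is equivalent, uniformly in all henselian valued fields of residue characteristic $0$ with ${\rm ac}$, to one without field quantifiers. We check that this persists with the symbol $b$. It suffices to eliminate one existential field quantifier in front of a formula without field quantifiers. In such a formula the field terms are integer polynomials $f_i(x,y)$ in the field variables. They occur inside ${\rm ac}$ or $w$, or in equations $f_i=0$, which we write as ${\rm ac}f_i=0$. So the formula is $\theta({\rm ac}f_i(x,y),w(f_i(x,y)),\xi,\eta)$ with finitely many $f_i$, where $\theta$ is a formula over the sorts $k$ and $\Gamma$ only, possibly with $b$. Then $\exists x\,\theta$ is equivalent to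
$$\exists\xi',\eta'\Bigl(\theta(\xi',\eta',\xi,\eta)\wedge\exists x\bigwedge_i\bigl({\rm ac}f_i(x,y)=\xi'_i\wedge w(f_i(x,y))=\eta'_i\bigr)\Bigr).$$
The inner formula does not involve $b$, so Pas' theorem removes its field quantifier.

**Step 3: separating the two remaining sorts.** Take a sentence. By Step 2 we may assume it has no field quantifiers, so its only field terms are integers $m$. For $m\ne0$ we have $w(m)=0$ and ${\rm ac}(m)=m$, as the residue characteristic is $0$; and $w(0)=\infty$, ${\rm ac}(0)=0$. What remains is a sentence over the sorts $k$ and $\Gamma$, and no symbol connects these sorts. Every formula in such a language is equivalent to a finite disjunction of formulas $\alpha_j\wedge\beta_j$, with $\alpha_j$ over $k$ and $\beta_j$ over $\Gamma$. This is clear for atomic formulas, Boolean operations preserve it by disjunctive normal form, and $\exists\xi\bigvee_j(\alpha_j\wedge\beta_j)$ with $\xi$ of sort $k$ is equivalent to $\bigvee_j(\exists\xi\,\alpha_j)\wedge\beta_j$; the case of sort $\Gamma$ is the same. So our sentence is equivalent, in all structures considered, to a fixed Boolean combination of sentences about $(k,b)$ and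 sentences about $\Gamma$. The former have the same truth value in $M$ and $M^*$ by assumption. So do the latter, because all nontrivial divisible ordered abelian groups are elementarily equivalent. $\square$

Since $B_K$ is definable from $M$ without parameters, we may apply the proposition to $M$ and the structure on $K_1$:

**(6)** If $(K,w)$ is henselian with $(k_K,b_K)\equiv(k,b)$ and $\Gamma_K$ is divisible and nontrivial, then its three-sorted structure is elementarily equivalent to that of $K_1$, and so $(K,B_K)\equiv(K_1,B_1)$. In particular $K\equiv\mathbb Q_p$, $(K,B_K)$ is $P$-minimal by (4), and $\mathfrak m_K\subseteq\mathcal O_K\subseteq R_K$.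

## 6. A large field with a small dense subfield

**Cardinals.** Let $\lambda=\beth_{\omega_1}$, where $\beth_0=\aleph_0$, $\beth_{\alpha+1}=2^{\beth_\alpha}$, with suprema at limits. If $\kappa<\lambda$ then $2^\kappa<\lambda$. Every countable sequence in $\lambda$ is bounded below $\lambda$, since countably many indices $\alpha<\omega_1$ have a supremum below $\omega_1$. So
$$\lambda^{\aleph_0}\le\sum_{\eta<\lambda}|\eta|^{\aleph_0}\le\lambda,$$
because $|\eta|^{\aleph_0}\le2^{|\eta|+\aleph_0}<\lambda$. Put $\mu=2^\lambda$. Then $\mu>\lambda$ and $\mu^\lambda=\mu$.

**The value group.** Let $\Gamma'$ be the group of finitely supported functions $\lambda\to\mathbb Q$, where a nonzero function is positive if and only if its value at the largest index of its support is positive. It is divisible and nontrivial. Let $e_\eta$ be the indicator function of $\{\eta\}$. For $\eta<\eta'$ we have $e_{\eta'}>me_\eta$ for all integers $m$; in particular the $e_\eta$ increase with $\eta$. For $\eta<\lambda$ put $\Gamma'_\eta=\{\gamma:{\rm supp}\,\gamma\subseteq\eta\}$. It is a subgroup of cardinality at most $|\eta|+\aleph_0<\lambda$. It is convex: if $0<\gamma\le\delta\in\Gamma'_\eta$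 and the largest index $i$ of ${\rm supp}\,\gamma$ were $\ge\eta$, then $\delta-\gamma$ would have largest index $i$ and negative value $-\gamma(i)$ there. And $\Gamma'=\bigcup_{\eta<\lambda}\Gamma'_\eta$.

**The fields $K_0$ and $D_0$.** Recall that the Hahn field $k((\Gamma'))$ consists of the formal sums $x=\sum a_\gamma t^\gamma$ with $a_\gamma\in k$ and well-ordered support, with $w(x)=\min{\rm supp}\,x$. It is henselian with value group $\Gamma'$ and residue field $k$. Let
$$K_0=k((\Gamma')),\qquad D_0=\bigcup_{\eta<\lambda}k((\Gamma'_\eta)),$$
with the residue structure $(k,b)$ on $K_0$. The set $D_0$ is a subfield, as an increasing union of subfields. For example $\sum_{i<\omega}t^{e_i}\in D_0$, while $\sum_{\eta<\lambda}t^{e_\eta}\in K_0\setminus D_0$.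

* $|K_0|=\mu$. The upper bound is $(2^{\aleph_0})^\lambda=\mu$. The lower bound comes from the series $\sum_{\eta\in S}t^{e_\eta}$, $S\subseteq\lambda$, whose supports are well ordered.
* $|D_0|\le\lambda$, since $|k((\Gamma'_\eta))|\le2^{\aleph_0\cdot(|\eta|+\aleph_0)}<\lambda$ for each of the $\lambda$ many $\eta$.
* $D_0$ is dense in $K_0$ for $w$. Given $x$ and $\delta\in\Gamma'$, truncate $x$ to exponents $\le\delta$. The result differs from $x$ by an element of value $>\delta$. It is $0$, or its support lies in $[\min{\rm supp}\,x,\delta]$, which lies in some $\Gamma'_\eta$ by convexity.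
* $D_0$ contains $k$ and all $t^\gamma$. So $w(D_0^\times)=\Gamma'$ and ${\rm res}(D_0\cap R_{K_0})=k$.

By (6), $(K_0,B_{K_0})\equiv(K_1,B_1)$.

**The fields $N$ and $D$.** To gain saturation, let $N=K_0^\omega/\mathcal U'$ be the ultrapower of the full three-sorted structure with a nonprincipal ultrafilter $\mathcal U'$ on $\omega$, and $D=D_0^\omega/\mathcal U'\subseteq N$. The language is countable, so $N$ is $\aleph_1$-saturated. Also $|N|=\mu$, as $\mu^{\aleph_0}=\mu$, and $|D|\le\lambda^{\aleph_0}=\lambda$. By Łoś, $D$ is a subfield, dense in $N$ for $w$, with $w(D^\times)=\Gamma_N$ and ${\rm res}(D\cap R_N)=k_N$; moreover $(k_N,b_N)\equiv(k,b)$, $\Gamma_N$ is divisible and nontrivial, and $w$ is henselian on $N$. So (6) applies to $N$, and $\mathfrak m_N\subseteq\mathcal O_N$. Therefore $D$ is also dense for balls: given $x\in N$ and $u\in N^\times$, choose $d\in D$ with $w(d-x)>w(u)$. Then $d-x\in u\mathfrak m_N\subseteq u\mathcal O_N$.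

The next lemma says that every relatively algebraically closed field between $D$ and $N$ is a good model, with a weak form of saturation.

**Lemma 6.1.** Let $D\subseteq K'\subseteq N$ with $K'$ a subfield relatively algebraically closed in $N$, and $B'=B_N\cap K'^2$.

1. $(K',B')\equiv(K_1,B_1)$. In particular $(K',B')$ is $P$-minimal. Moreover $K'\preceq_{\rm ring}N$, $K'$ is dense in $N$, and $v(K'^\times)=v(N^\times)$.
2. If $T_0\supseteq T_1\supseteq\cdots$ are nonempty semialgebraic subsets of $K'$, then $\bigcap T_n\ne\emptyset$. If every $T_n$ is infinite, $\bigcap T_n$ contains a ball.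

*Proof.* (1) Restrict $w$ to $K'$. It is henselian, because the roots in $N$ given by Hensel's lemma are algebraic over $K'$ and so lie in $K'$. Since $K'\supseteq D$, its residue field is $k_N$, with the relation $b_N$, and its value group is $\Gamma_N$. The preimage of $b_N$ in $R_{K'}^2$ is $B_N\cap K'^2=B'$. So (6) gives $(K',B')\equiv(K_1,B_1)$ and $P$-minimality. Both $K'$ and $N$ are models of $\mathrm{Th}(\mathbb Q_p)$, so $K'\preceq_{\rm ring}N$ by (P3); in particular $\mathcal O_N\cap K'=\mathcal O_{K'}$. Density is inherited from $D$. For $u\in N^\times$ choose $u'\in K'$ with $u'-u\in pu\mathcal O_N$; then $v(u')=v(u)$.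

(2) If some $T_n$ is finite, the first claim is clear, because a decreasing sequence of nonempty finite sets is eventually constant, and the second claim is vacuous. Suppose all $T_n=\theta_n(K',c_n)$ are infinite. Each contains a ball by (P1). As $K'\preceq N$, each $\theta_n(N,c_n)$ contains a ball, and these sets decrease with $n$. By $\aleph_1$-saturation there are $z,u\in N$, $u\ne0$, with $z+u\mathcal O_N\subseteq\theta_n(N,c_n)$ for all $n$. Pick $u'\in K'$ with $v(u')=v(u)$ and $z'\in K'$ with $z'-z\in u\mathcal O_N$. Then $z'+u'\mathcal O_{K'}\subseteq(z+u\mathcal O_N)\cap K'$, which is contained in $\theta_n(N,c_n)\cap K'=T_n$ for all $n$. $\square$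

## 7. Adding points and forbidding values

For $A\subseteq N$ let ${\rm cl}(A)$ be the set of elements of $N$ algebraic over the field generated by $A$. This is a finitary closure operator with the exchange property, and $|{\rm cl}(A)|\le|A|+\aleph_0$. A closed set is a relatively algebraically closed subfield.

**Candidates.** A *candidate* is a pair $(U,h)$ with $U$ a ball of $N$ and $h:D\cap U\to N$ any function. It should be thought of as the trace on $D$ of a definable function that does not exist yet. There are at most $\mu\cdot\mu^\lambda=\mu$ candidates. So we can enumerate them as $(U_\alpha,h_\alpha)_{\alpha<\mu}$, each occurring infinitely often. For a candidate let $E_h$ be the set of $x\in U$ at which the limit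
$$\bar h(x)=\lim_{d\to x,\ d\in D\cap U}h(d)$$
exists in $N$. That is, $\bar h(x)=y$ means that for every $e\in N^\times$ there is $\delta\in N^\times$ such that $h(d)-y\in e\mathcal O_N$ for all $d\in D\cap U$ with $d-x\in\delta\mathcal O_N$; here $d=x$ is allowed. The limit is unique: $U$ is open and $D$ is dense, so there are such $d$ for every $\delta$, and two limits $y\ne y'$ would satisfy $y-y'\in e\mathcal O_N$ for $e=p(y-y')$.

**The recursion.** We define increasing continuous sequences $A_\alpha,F_\alpha\subseteq N$ for $\alpha\le\mu$: the points accepted and the values forbidden. We maintain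
$$A_\alpha={\rm cl}(A_\alpha),\qquad A_\alpha\cap F_\alpha=\emptyset,\qquad|A_\alpha|+|F_\alpha|\le\lambda+|\alpha| .$$
Start with $A_0={\rm cl}(D)$, $F_0=\emptyset$, and take unions at limits; a union of a chain of closed sets is closed because ${\rm cl}$ is finitary. At stage $\alpha<\mu$ write $A=A_\alpha$, $F=F_\alpha$, $G={\rm cl}(A\cup F)$ and $(U,h)=(U_\alpha,h_\alpha)$. Here $G$ is infinite and $|G|<\mu$. The aim is to kill the candidate, or to learn why it cannot be killed.

* **Case 1 (kill).** There is $x\in E_h\setminus G$ with $\bar h(x)\notin{\rm cl}(A\cup\{x\})$. Choose such an $x$ and put $A_{\alpha+1}={\rm cl}(A\cup\{x\})$, $F_{\alpha+1}=F\cup\{\bar h(x)\}$.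

* **Case 2 (the candidate looks algebraic).** Not Case 1, and $|E_h|>|G|$. Every $x\in E_h\setminus G$ has $\bar h(x)$ algebraic over $A(x)$. Clearing denominators, $P(x,\bar h(x))=0$ for some nonzero $P\in A[X,Y]$. There are at most $|G|$ such $P$, and $|E_h\setminus G|>|G|$. So for some $P\ne0$ the set $C_P=\{x\in E_h\setminus G:P(x,\bar h(x))=0\}$ has cardinality $>|G|$. Choose inductively $x_n\in C_P\setminus{\rm cl}(G\cup\{x_i:i<n\})$ for $n<\omega$; this is possible since the closures have cardinality at most $|G|$. Put $A_{\alpha+1}={\rm cl}(A\cup\{x_n:n<\omega\})$, $F_{\alpha+1}=F$.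

* **Case 3 (the candidate has too few limits).** Not Case 1, and $|E_h|\le|G|$. We have $|U|=|\mathcal O_N|=\mu$, since every element of $N^\times$ or its inverse lies in $\mathcal O_N$. So we can choose inductively $x_n\in U\setminus(E_h\cup{\rm cl}(G\cup\{x_i:i<n\}))$ for $n<\omega$. Put $A_{\alpha+1}={\rm cl}(A\cup\{x_n:n<\omega\})$, $F_{\alpha+1}=F$.

The bound on cardinalities is clearly maintained.

**Disjointness is preserved.** We must see that closing up does not swallow a forbidden value. Let $S$ be the set of added points ($\{x\}$ or $\{x_n:n<\omega\}$). It is algebraically independent over $G$. We claim ${\rm cl}(A\cup S)\cap G=A$. Otherwise take $y\in({\rm cl}(A\cup S)\cap G)\setminus A$ and the least $m$ for which there are distinct $s_1,\dots,s_m\in S$ with $y\in{\rm cl}(A,s_1,\dots,s_m)$. As $y\notin A={\rm cl}(A)$, $m\ge1$, and $y\notin{\rm cl}(A,s_1,\dots,s_{m-1})$. By exchange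
$$s_m\in{\rm cl}(A,s_1,\dots,s_{m-1},y)\subseteq{\rm cl}(G\cup\{s_1,\dots,s_{m-1}\}),$$
which contradicts independence over $G$. Now $F\subseteq G$, so $A_{\alpha+1}\cap F=A_{\alpha+1}\cap G\cap F=A\cap F=\emptyset$. In Case 1 we also have $\bar h(x)\notin{\rm cl}(A\cup\{x\})=A_{\alpha+1}$. So $A_{\alpha+1}\cap F_{\alpha+1}=\emptyset$.

**The field.** Let
$$\mathbb K=A_\mu,\qquad F_\infty=F_\mu,\qquad B=B_N\cap\mathbb K^2 .$$
Then $\mathbb K\cap F_\infty=\emptyset$, and Lemma 6.1 applies to $\mathbb K$. So $(\mathbb K,B)\equiv(K_1,B_1)$ is $P$-minimal. Also $B\subseteq\mathcal O_{\mathbb K}^2$, and $B_x\ne\emptyset$ for $x\in\mathcal O_{\mathbb K}$, since both statements are first-order and hold in $K_1$, where $(x,f(x))\in B_1$.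

We now collect the reward: a definable function of a $P$-minimal expansion is algebraic on some ball.

**Lemma 7.1.** Let $(\mathbb K,\mathcal L')$ be a $P$-minimal expansion of the ring $\mathbb K$, $V\subseteq\mathbb K$ a ball, and $g:V\to\mathbb K$ an $\mathcal L'$-definable function. Then there are a nonzero $P\in\mathbb K[X,Y]$ and a ball $V'\subseteq V$ with $P(x,g(x))=0$ for all $x\in V'$.

*Proof.* *View $g$ as a candidate.* Write $V=a+u\mathcal O_{\mathbb K}$ and $U=a+u\mathcal O_N$. Then $U\cap\mathbb K=V$ and $D\cap U=D\cap V$. With $h=g|_{D\cap V}$, the pair $(U,h)$ is a candidate. By Lemma 4.2, $g$ is continuous at all points of $V$ outside a finite set $Q$. Since $v(\mathbb K^\times)=v(N^\times)$, every $e\in N^\times$ may be replaced by an element of $\mathbb K^\times$ of the same value, so limits in $\mathbb K$ are limits in $N$. Hence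
$$V\setminus Q\subseteq E_h,\qquad\bar h=g\ \text{ on }V\setminus Q.\tag{7}$$

*See which case can occur.* Consider the infinitely many stages at which $(U,h)$ is treated.

Case 1 occurs only finitely often. An occurrence at stage $\alpha$ yields $x\in A_{\alpha+1}\cap U\subseteq\mathbb K\cap U=V$ with $\bar h(x)\in F_\infty$, so $\bar h(x)\notin\mathbb K$. If $x\notin Q$, then $\bar h(x)=g(x)\in\mathbb K$ by (7), a contradiction. So $x\in Q$. Points from different stages are distinct, since $x\in A_{\alpha+1}\setminus A_\alpha$, and $Q$ is finite. (This is why each candidate is treated infinitely often.)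

Case 3 never occurs. It would yield infinitely many distinct points $x_n\in(U\cap\mathbb K)\setminus E_h=V\setminus E_h\subseteq Q$.

So Case 2 occurs at some stage. It gives a nonzero $P\in\mathbb K[X,Y]$ and infinitely many distinct $x_n\in U\cap\mathbb K=V$ with $P(x_n,\bar h(x_n))=0$. For all $x_n\notin Q$, that is, for all but finitely many $n$, $\bar h(x_n)=g(x_n)$. So the $\mathcal L'$-definable set $\{x\in V:P(x,g(x))=0\}$ is infinite, hence contains a ball. $\square$

## 8. From polynomial identities on balls to one identity

Lemma 7.1 gives an identity on some ball inside any given ball. A priori, the degree might be unbounded from ball to ball, or infinitely many different polynomials might be needed; $\mathcal O_{\mathbb K}$ is not compact. Lemma 6.1(2) handles the degree, and Lemma 4.3 handles the number of polynomials.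

**Proposition 8.1.** Let $(\mathbb K,\mathcal L')$ be a $P$-minimal expansion of the ring $\mathbb K$, and let $g:X\to\mathbb K$, $X\subseteq\mathbb K$, be $\mathcal L'$-definable. Then there is a nonzero $P\in\mathbb K[X,Y]$ with $P(x,g(x))=0$ for all $x\in X$.

*Proof.* Extend $g$ by $0$ to all of $\mathbb K$. Let ${\rm Pol}_d$ be the finite-dimensional space of polynomials in $\mathbb K[X,Y]$ of degree at most $d$. For $x\in\mathbb K$ let $I_x^d$ be the set of $P\in{\rm Pol}_d$ with $P(x',g(x'))=0$ for all $x'$ in some ball containing $x$. It is a subspace, since two balls containing $x$ are nested.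

**Step 1: one degree suffices, up to finitely many points.** Let $Z_d=\{x:I_x^d\ne0\}$. It is $\mathcal L'$-definable and increases with $d$. It is open, because a ball that witnesses $x\in Z_d$ lies in $Z_d$. Let $W_d={\rm int}(\mathbb K\setminus Z_d)$. By $P$-minimality the $W_d$ are semialgebraic, and they are open and decreasing. Suppose all $W_d$ are nonempty. Then all are infinite, so by Lemma 6.1(2) $\bigcap_dW_d$ contains a ball $V$. By Lemma 7.1 there are a ball $V'\subseteq V$ and a nonzero $P$ that vanishes on the graph of $g|_{V'}$. Then $V'\subseteq Z_{\deg P}$, which contradicts $V'\subseteq W_{\deg P}$. So we can fix $d$ with $W_d=\emptyset$. Then $\mathbb K\setminus Z_d$ contains no ball, so it is finite. Write $I_x=I^d_x$.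

**Step 2: $I_x$ is locally constant, up to finitely many points.** As $I_x$ has a finite basis, and finitely many balls containing $x$ are nested, there is a ball $V_x\ni x$ such that all $P\in I_x$ vanish on the graph of $g|_{V_x}$. Hence $I_x\subseteq I_{x'}$ for $x'\in V_x$. For $1\le j\le\dim{\rm Pol}_d$ let
$$Y_j={\rm int}\{x\in Z_d:\dim I_x=j\}.$$
These sets are definable and open, and $Z_d\setminus\bigcup_jY_j$ is finite, by the remark after (P3). For $x\in Y_j$ and $x'\in V_x\cap Y_j$ we have $I_x\subseteq I_{x'}$ and equal dimensions, so $I_x=I_{x'}$. Thus $x\mapsto I_x$ is locally constant on $Y_j$.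

**Step 3: only finitely many spaces occur.** For $x\in Y_j$ take the reduced row echelon matrix of $I_x$ with respect to the monomial basis of ${\rm Pol}_d$. It is unique, so its entries are $\mathcal L'$-definable functions of $x\in Y_j$. They are locally constant, so by Lemma 4.3 they have finite image. Hence $\{I_x:x\in\bigcup_jY_j\}$ is a finite set of nonzero spaces.

**Step 4: multiply.** Choose a nonzero polynomial in each of these spaces. Let $P$ be the product of these polynomials and of the factors $X-e$ for the finitely many $e\in\mathbb K\setminus\bigcup_jY_j$. Then $P\ne0$. If $x\in\bigcup_jY_j$, the factor chosen in $I_x$ vanishes at $(x,g(x))$, as $x\in V_x$. If $x\notin\bigcup_jY_j$, the factor $X-x$ vanishes. $\square$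

## 9. No section of $B$: proof of Theorem A

The field $\mathbb K\equiv\mathbb Q_p$ and the relation $B\subseteq\mathcal O_{\mathbb K}^2$ were built in Section 7; there we saw that $(\mathbb K,B)\equiv(K_1,B_1)$ is $P$-minimal and that the fibres $B_x$, $x\in\mathcal O_{\mathbb K}$, are nonempty.

Suppose that $(\mathbb K,\mathcal L')$ is a $P$-minimal expansion of $(\mathbb K,B)$ and that $g:\mathcal O_{\mathbb K}\to\mathbb K$ is $\mathcal L'$-definable with $(x,g(x))\in B$ for all $x\in\mathcal O_{\mathbb K}$. The structure $(\mathbb K,\mathcal L')$ is in particular a $P$-minimal expansion of the ring $\mathbb K$, so Proposition 8.1 gives a nonzero $P\in\mathbb K[X,Y]$ with $P(x,g(x))=0$ for all $x\in\mathcal O_{\mathbb K}$. So above every $x\in\mathcal O_{\mathbb K}$ the polynomial $P$ has a zero $(x,g(x))\in B$. This contradicts (5).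

Finally, $B\subseteq\mathbb K^{1+1}$ has projection $\mathcal O_{\mathbb K}$. If a $P$-minimal expansion of $(\mathbb K,B)$ had definable Skolem functions, Definition 2.2 applied to $B$ would give such a $g$. So none has. This proves Theorem A, and the answer to the question of Section 2 is no. $\blacksquare$

It is worth following (5) back. The polynomial $P$ has some degree $d$, so $\sigma_d$ would hold in $(\mathbb K,B)$, hence in $(K_1,B_1)$, hence in $(\mathbb Q_p,B^{(n)})$ for infinitely many $n$; and Proposition 1.3 excludes exactly this.

## 10. Semialgebraicity on $\mathbb K$, and a model where sections exist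

**Proof of Theorem B(1).** Let $g:X\to\mathbb K$, $X\subseteq\mathbb K$, be definable in a $P$-minimal expansion of the ring $\mathbb K$, and take $P$ from Proposition 8.1. The purpose is to pick out $g$ among the finitely many roots of $P(x,Y)$. For all but finitely many $x$ we have $P(x,Y)\ne0$. Let $r=\max(1,\deg_YP)$, and consider the semialgebraic set of $(x,y_1,\dots,y_r)$ such that every root of $P(x,Y)$ in $\mathbb K$ is among the $y_i$. Its projection consists of the $x$ with $P(x,Y)\ne0$. Since $p$-adically closed fields have semialgebraic Skolem functions (van den Dries, JSL 49 (1984)), there are semialgebraic functions $\xi_1,\dots,\xi_r$ such that for these $x$ all roots of $P(x,Y)$ are among the $\xi_i(x)$. The sets $X_i=\{x\in X:P(x,Y)\neq0,\ g(x)=\xi_i(x)\}$ are definable subsets of $\mathbb K$, hence semialgebraic by $P$-minimality, and they cover $X$ up to a finite set. So the graph of $g$ is the union of the graphs of the $\xi_i|_{X_i}$ and a finite set, and $g$ is semialgebraic. $\square$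

**Proof of Theorem B(2).** Let $(\mathbb K,\mathcal L')$ be a $P$-minimal expansion of the ring $\mathbb K$ with definable Skolem functions. We show by induction on $n\ge1$ that definable subsets of $\mathbb K^n$ are semialgebraic. The case $n=1$ is $P$-minimality. Let $X\subseteq\mathbb K^{1+n}$ be definable. Its fibres $X_a\subseteq\mathbb K^n$, $a\in\mathbb K$, are semialgebraic by induction.

*Finitely many formulas suffice for all fibres.* Let $(\psi_i(y,z))_{i<\omega}$ list the parameter-free ring formulas with $y$ an $n$-tuple and $z$ a tuple whose length depends on $i$. Put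
$$T_i=\{a\in\mathbb K:\ \exists z\ \ X_a=\psi_i(\mathbb K,z)\}.$$
Each $T_i$ is a definable subset of $\mathbb K$, hence semialgebraic, and $\bigcup_iT_i=\mathbb K$. The complements of the sets $T_0\cup\dots\cup T_m$ are decreasing semialgebraic sets with empty intersection. By Lemma 6.1(2) one of them is empty. So $T_0\cup\dots\cup T_m=\mathbb K$ for some $m$.

*Choose the parameters.* Skolem functions, applied to $\{(a,z):X_a=\psi_i(\mathbb K,z)\}$, give definable $c_i$ on $T_i$ with $X_a=\psi_i(\mathbb K,c_i(a))$; if $z$ is empty there is nothing to choose. The coordinates of $c_i$ are functions of one variable, so they are semialgebraic by (1). Hence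
$$X=\bigcup_{i\le m}\{(a,y):\ a\in T_i,\ \psi_i(y,c_i(a))\}$$
is semialgebraic. $\square$

**The final statements of Theorem B.** If all definable sets of a $P$-minimal expansion of the ring $\mathbb K$ are semialgebraic, it has definable Skolem functions itself, by van den Dries. Conversely, suppose that it has a $P$-minimal expansion with definable Skolem functions. By (2), applied to that expansion, all definable sets of the latter are semialgebraic, and so are those of the structure we started with. Finally, $(\mathbb K,B)$ is $P$-minimal by Theorem A. If $B$ were semialgebraic, it would have a semialgebraic section over $\mathcal O_{\mathbb K}$, which contradicts Theorem A for the expansion $(\mathbb K,B)$ of itself. $\square$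

**Proof of Corollary C.** We have $(K_1,B_1)\equiv(\mathbb K,B)$, and by Theorem A the latter has no $P$-minimal expansion with definable Skolem functions. We show that $(K_1,B_1)$ has one, namely $(K_1,\mathcal L_{an}\cup\{c\})$ with $B$ added by its definition (3). It is $P$-minimal by Lemma 3.1, since $(K_1,\mathcal L_{an})\equiv(\mathbb Q_p,\mathcal L_{an})$ is $P$-minimal and $c$ and $B_1$ are definable in it with parameters. Its definable sets are those of $(K_1,\mathcal L_{an})$, so it remains to find Skolem functions there. The structure $(\mathbb Q_p,\mathcal L_{an})$ has definable Skolem functions (Denef–van den Dries, Ann. of Math. 128 (1988)). Let $\varphi(z,x,y)$ be an $\mathcal L_{an}$-formula without parameters. In $\mathbb Q_p$ there are a formula $\chi(z,x,y,t)$ and a tuple $t$ such that $\chi(\cdot,t)$ defines a function that assigns to each $(z,x)$ with $\exists y\,\varphi(z,x,y)$ some $y$ with $\varphi(z,x,y)$. For this $\chi$, the existence of such a $t$ is a first-order sentence, so it holds in the ultrapower $K_1$. Fixing $z=a$ in $K_1$ gives a definable Skolem function for the set $\varphi(a,\cdot,\cdot)$. Every definable set of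 $(K_1,\mathcal L_{an})$ has this form. $\square$
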